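\title{The energy of a Willmore 2-sphere in $S^n$ is a multiple of $4\pi$}

\begin{abstract}
We prove that the energy $\int(|H|^2-K+1)\,dA$ of every Willmore immersion of the 2-sphere into $S^n$, $n\ge 3$, is a nonnegative integer multiple of $4\pi$. The conformal Gauss map of such an immersion is harmonic and carries a circle of flat connections. One half of this circle closes up to a map from $S^3$ into $SO^+(1,n+1)$, and the energy is a period of the Cartan 3-form along this map. For general harmonic subbundles over $S^2$ the energy lies in $2\pi\mathbb Z$, with parity given by the second Stiefel--Whitney class. A Willmore sphere in $S^4$ with one branch point and energy $6\pi$ shows that immersedness cannot be dropped.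
\end{abstract}

\section{Introduction}

Let $x:S^2\to S^n$ be an immersion of the 2-sphere into the unit sphere, with mean curvature vector $H$, Gauss curvature $K$ and area element $dA$. Its \emph{Willmore energy} is
\[
W(x)=\int_{S^2}\bigl(|H|^2-K+1\bigr)\,dA .
\]
By the Gauss equation the integrand equals $\frac12|A^\circ|^2$, where $A^\circ$ is the trace-free part of the second fundamental form (see \eqref{eq:gauss}). So $W$ measures how far $x$ is from being totally umbilic: $W\ge0$, with equality exactly when $A^\circ\equiv0$. A \emph{Willmore 2-sphere} in $S^n$ is an immersion $x:S^2\to S^n$ that is a critical point of $W$. We give $S^2$ the complex structure induced by $x$, so that $x$ is conformal. The question is which values $W$ takes on Willmore 2-spheres.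

Two families indicate what to expect. A minimal immersion ($H=0$) satisfies the Euler--Lagrange equation \eqref{eq:EL}, and Gauss--Bonnet gives $W(x)=\operatorname{Area}(x)-4\pi$; the question thus contains the question of the areas of minimal 2-spheres in $S^n$. The second family can be computed completely. Take a meromorphic map $f$ from $S^2$ to $\mathbb C^2=\mathbb R^4$ with $d$ poles, all simple, and compose it with inverse stereographic projection. The result is Willmore away from the zeros of $df$, and Proposition~\ref{prop:curves} shows that its energy is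
\[
4\pi(d-1)-2\pi b ,
\]
where $b$ is the total order of these zeros. In this family the energy is always a multiple of $2\pi$; it is a multiple of $4\pi$ for immersions, and an odd multiple of $2\pi$ exactly when $b$ is odd. One is led to guess that immersedness is worth a factor of two in general, for a topological reason.

The following two results are known.
\begin{itemize}
\item[(a)] For every $n$, the energy of a Willmore 2-sphere in $S^n$ is $2\pi k$ for some integer $k\ge0$.
\item[(b)] (Montiel) The energy of a Willmore 2-sphere in $S^4$ is $4\pi k$ for some integer $k\ge0$, and every such $k$ is achieved by some Willmore immersion in $S^4$.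
\end{itemize}
The conjecture, posed in \cite{MWW}, is that (b) still holds in $S^n$ for $n>4$. Composing the examples in (b) with a totally geodesic inclusion $S^4\subset S^n$ realizes every value $4\pi k$, so the content of the conjecture is the quantization. We prove it.

\begin{theorem}\label{thm:main}
Let $x:S^2\to S^n$, $n\ge3$, be a Willmore immersion. Then $W(x)=4\pi k$ for some integer $k\ge0$. Hence, by \textup{(b)}, for every $n\ge4$ the set of energies of Willmore 2-spheres in $S^n$ is exactly $\{4\pi k: k\in\mathbb Z,\ k\ge0\}$.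
\end{theorem}

The proof does not use (a), and it uses (b) only for the realization of the values.

\subsection*{The method}
An immersion $x$ determines a rank-4 subbundle $V$ of the trivial bundle $S^2\times\mathbb R^{1,n+1}$, the conformal Gauss map. Its Dirichlet energy $E(V)$ equals $W(x)$, and $V$ is harmonic when $x$ is Willmore (Section~\ref{sec:gauss}). Harmonicity produces a family of flat connections $\alpha_t$, $t\in\mathbb R/2\pi\mathbb Z$, hence maps $\Phi_t$ from $S^2$ to the group $G=SO^+(1,n+1)$. The Cartan 3-form $\omega$ of $G$ integrates to $-12E(V)$ per unit of $t$, and its periods over 3-spheres lie in $48\pi^2\mathbb Z$. The full loop $0\le t\le2\pi$ would give only $E(V)\in2\pi\mathbb Z$. The gain comes from a symmetry: if $V$ and $V^\perp$ have global frames, then $\Phi_\pi$ is conjugate to $\Phi_0$ by a \emph{constant} matrix, the half loop $0\le t\le\pi$ already closes up to a map $S^3\to G$, and $E(V)\in4\pi\mathbb Z$ (Section~\ref{sec:half}). The frames exist because $x$ is an unbranched immersion of $S^2$ (Section~\ref{sec:main}).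 Without frames, the parity of $E(V)/2\pi$ is the class $w_2(V)$ (Theorem~\ref{thm:parity}); for branched Willmore spheres it is the parity of the total branching order (Theorem~\ref{thm:branched}). These two theorems are not used for Theorem~\ref{thm:main}.

\subsection*{Conventions}
Maps are $C^\infty$. The sphere $S^2$ is oriented and carries a complex structure; $z=y_1+iy_2$ is a local holomorphic coordinate, so $dz\wedge d\bar z=-2i\,dy_1\wedge dy_2$. Inner products $\langle\,,\rangle$ and adjoints $^*$ are extended complex-bilinearly.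

\section{Harmonic subbundles over $S^2$}\label{sec:harmonic}

\subsection{Definitions and two examples}
Let $\mathbb E=\mathbb R^{\nu,m}$ be a pseudo-Euclidean space with $\nu\in\{0,1\}$ negative and $m$ positive directions, $\nu+m\ge1$. Throughout, $V\subset S^2\times\mathbb E$ is a smooth subbundle with $V^\perp$ positive definite. Then $V$ has $\nu$ negative directions and $\mathbb E=V\oplus V^\perp$ at each point. Write $^\perp$ also for the projection onto $V^\perp$. For sections $v$ of $V$ and $w$ of $V^\perp$ decompose
\begin{equation}\label{eq:split}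
dv=\nabla v+\beta v,\qquad dw=\nabla w-\beta^*w ,
\end{equation}
where $\nabla$ denotes the projected metric connections on $V$ and $V^\perp$, and $\beta v=(dv)^\perp$. The off-diagonal term in the second formula is $-\beta^*$ because $\langle dv,w\rangle+\langle v,dw\rangle=0$. The 1-form $\beta=\beta_z\,dz+\beta_{\bar z}\,d\bar z$ has values in $\operatorname{Hom}(V,V^\perp)$; it is the derivative of $p\mapsto V_p$ as a map into a Grassmannian.

\begin{definition}
$V$ is \emph{harmonic} if $\nabla_{\bar z}\beta_z=0$, where $(\nabla_{\bar z}\beta_z)v=\nabla_{\bar z}(\beta_zv)-\beta_z(\nabla_{\bar z}v)$. The \emph{energy} of $V$ is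
\[
E(V)=\int_{S^2}2\langle\beta_z,\beta_{\bar z}\rangle\,dy_1dy_2,\qquad
\langle\beta_z,\beta_{\bar z}\rangle=\operatorname{tr}(\beta_{\bar z}^*\beta_z)=\sum_a\langle\beta_zv_a,\beta_{\bar z}v^a\rangle ,
\]
where $(v_a)$, $(v^a)$ are bases of $V^{\mathbb C}$ with $\langle v_a,v^b\rangle=\delta_a^b$.
\end{definition}

Both notions are independent of the coordinate: a holomorphic change of $z$ multiplies $\beta_z$ by a holomorphic function, and the integrand is $i\langle\beta_z,\beta_{\bar z}\rangle\,dz\wedge d\bar z$. In real terms $2\langle\beta_z,\beta_{\bar z}\rangle=\frac12\sum_{j}\operatorname{tr}(\beta_j^*\beta_j)$ with $\beta_j=\beta(\partial/\partial y_j)$, so $E(V)$ is a real number, the Dirichlet energy of the map $V$. A constant subbundle has $\beta=0$. For a direct sum $V\oplus V'\subset S^2\times(\mathbb E\oplus\mathbb E')$ all data are block diagonal, so a sum of harmonic bundles is harmonic and energies add.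

\begin{lemma}\label{lem:real}
$\nabla_{\bar z}\beta_z=\nabla_z\beta_{\bar z}$. Hence $\nabla_{\bar z}\beta_z$ maps real vectors to real vectors.
\end{lemma}

\begin{proof}
For a section $v$ of $V$, \eqref{eq:split} shows that the $V^\perp$-parts of $\partial_z\partial_{\bar z}v$ and $\partial_{\bar z}\partial_zv$ are $\beta_z\nabla_{\bar z}v+\nabla_z(\beta_{\bar z}v)$ and $\beta_{\bar z}\nabla_zv+\nabla_{\bar z}(\beta_zv)$. Equating them gives the identity. Since $\nabla_z\beta_{\bar z}$ is the complex conjugate of $\nabla_{\bar z}\beta_z$, this operator equals its own conjugate.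
\end{proof}

\begin{example}[maps into spheres]\label{ex:sphere}
Let $\varphi:S^2\to S^n$ be a map and $V=\mathbb R\varphi\subset S^2\times\mathbb R^{n+1}$, $\nu=0$. Since $\langle d\varphi,\varphi\rangle=0$, we have $\nabla\varphi=0$ and $\beta_z\varphi=\varphi_z$, so $(\nabla_{\bar z}\beta_z)\varphi=(\varphi_{z\bar z})^\perp$. Thus $V$ is harmonic if and only if $\varphi_{z\bar z}$ is a multiple of $\varphi$, which is the harmonic map equation, and $E(V)=\int2\langle\varphi_z,\varphi_{\bar z}\rangle\,dy_1dy_2=\frac12\int|d\varphi|^2$.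
\end{example}

\begin{example}[the tautological line]\label{ex:taut}
Let $J$ be multiplication by $i$ on $\mathbb C^2=\mathbb R^4$. For $v\in\mathbb R^4$ put $v^\pm=\frac12(v\mp iJv)\in(\mathbb R^4)^{\mathbb C}$. Then $Jv^\pm=\pm iv^\pm$, $v^-=\overline{v^+}$, the map $v\mapsto v^+$ is complex linear on $\mathbb C^2$, and
\begin{equation}\label{eq:pm}
\langle v^+,w^+\rangle=0,\qquad \langle v^+,v^-\rangle=\tfrac12|v|^2 .
\end{equation}
Let $V_0\subset\mathbb{CP}^1\times\mathbb R^4$ be the tautological complex line, spanned over $z\in\mathbb C$ by $\ell=(1,z)$. Both $V_0$ and $V_0^\perp$ are $J$-invariant, and $\ell^+,\ell^-$ form a basis of $V_0^{\mathbb C}$. The section $\ell^+=(1,0)^++z\,(0,1)^+$ is holomorphic in $z$, and $(\ell^+)_z=(0,1)^+=a\ell^++\tau$ with a function $a$ and $\tau=\bigl((0,1)^\perp\bigr)^+$. Hence $\beta_z\ell^+=\tau$, $\beta_z\ell^-=0$, $\nabla_{\bar z}\ell^+=0$ and $\nabla_{\bar z}\ell^-=\bar a\,\ell^-$. Therefore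
\[
(\nabla_{\bar z}\beta_z)\ell^+=\nabla_{\bar z}\tau=\bigl((\ell^+)_{z\bar z}-a_{\bar z}\ell^+-a(\ell^+)_{\bar z}\bigr)^\perp=0,\qquad
(\nabla_{\bar z}\beta_z)\ell^-=-\bar a\,\beta_z\ell^-=0 ,
\]
and $V_0$ is harmonic (at $z=\infty$ by continuity). By \eqref{eq:pm} the basis dual to $\ell^+,\ell^-$ is $2|\ell|^{-2}\ell^-,\,2|\ell|^{-2}\ell^+$, and $|(0,1)^\perp|^2=1-|z|^2/(1+|z|^2)$. So $\langle\beta_z,\beta_{\bar z}\rangle=2|\ell|^{-2}\langle\tau,\bar\tau\rangle=(1+|z|^2)^{-2}$ and
\[
E(V_0)=\int_{\mathbb C}\frac{2\,dy_1dy_2}{(1+|z|^2)^2}=2\pi .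
\]
\end{example}

\subsection{Vector bundles over $S^2$}\label{sec:bundles}
We use the following textbook facts about real vector bundles over $S^2$. Every bundle is orientable, and every line bundle is trivial. An oriented bundle $B$ of rank $r$ is determined up to isomorphism by its clutching class in $\pi_1(SO(r))$, and adding a trivial line corresponds to the inclusion $SO(r)\subset SO(r+1)$. One has $\pi_1(SO(2))=\mathbb Z$ and $\pi_1(SO(r))=\mathbb Z_2$ for $r\ge3$; the inclusions induce reduction mod 2 for $r=2$ and isomorphisms for $r\ge3$. The image of the clutching class in $\mathbb Z_2$ is the second Stiefel--Whitney class $w_2(B)$. Consequently: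
\begin{itemize}
\item[(B1)] $w_2(B\oplus B')=w_2(B)+w_2(B')$, and $w_2$ of a trivial bundle is $0$;
\item[(B2)] a bundle of rank $\ge3$ with $w_2=0$ is trivial, and then Gram--Schmidt gives a global orthonormal frame for any positive definite metric on it;
\item[(B3)] for a complex line bundle, $w_2$ is the degree mod 2. The degree counts the zeros of a section with their indices; $\deg T^{1,0}S^2=2$ and $\deg V_0=-1$.
\end{itemize}

\subsection{Quantization}
A frame $(v_a)$ is \emph{pseudo-orthonormal} if $\langle v_a,v_b\rangle=\pm\delta_{ab}$. The core of the paper is the following statement, proved in Section~\ref{sec:half}.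

\begin{proposition}\label{prop:framed}
If $V$ is harmonic, $m\ge4$, and $V$ and $V^\perp$ admit global smooth pseudo-orthonormal frames, then $E(V)\in4\pi\mathbb Z$.
\end{proposition}

The bundle $V_0$ has $m=4$ and energy $2\pi$, so the frames cannot be dispensed with. In fact $V_0$ accounts for the whole discrepancy.

\begin{theorem}\label{thm:parity}
Every harmonic $V$ satisfies $E(V)\in2\pi\mathbb Z$ and $E(V)/2\pi\equiv w_2(V)\pmod2$.
\end{theorem}

\begin{proof}
The plan is to reach the hypotheses of Proposition~\ref{prop:framed} by adding summands of known energy. If $\nu=0$ put $V_+=V$. If $\nu=1$, let $e_0\in\mathbb E$ be a constant vector with $\langle e_0,e_0\rangle=-1$ and let $v_0=e_0-e_0^\perp$ be its projection to $V$. Then $\langle v_0,v_0\rangle=-1-|e_0^\perp|^2<0$, so $V=\mathbb Rv_0\oplus V_+$ with $V_+=v_0^\perp\cap V$ positive definite. In both cases (B1) gives $w_2(V_+)=w_2(V)=w_2(V^\perp)$, because $V\oplus V^\perp$ is trivial.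

Suppose $w_2(V)=0$. Replace $\mathbb E$ by $\mathbb E\oplus\mathbb R^3\oplus\mathbb R^3$, adding one constant $\mathbb R^3$ to $V$ and the other to $V^\perp$. This changes neither harmonicity, nor $E$, nor $w_2$, and afterwards $V_+$ and $V^\perp$ have rank $\ge3$ and $m\ge6$. By (B2) both have global orthonormal frames; for $\nu=1$ adjoin the normalized $v_0$. Proposition~\ref{prop:framed} gives $E(V)\in4\pi\mathbb Z$.

Suppose $w_2(V)=1$. Identify $S^2$ biholomorphically with $\mathbb{CP}^1$ by the uniformization theorem. Then $V\oplus V_0\subset S^2\times(\mathbb E\oplus\mathbb R^4)$ is harmonic, and $w_2(V\oplus V_0)=1+1=0$ by (B1) and (B3). By the first case $E(V)+2\pi\in4\pi\mathbb Z$.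
\end{proof}

\begin{corollary}\label{cor:maps}
The energy $\frac12\int|d\varphi|^2$ of every harmonic map $\varphi:S^2\to S^n$ lies in $4\pi\mathbb Z$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:parity} to the trivial line bundle $V=\mathbb R\varphi$ of Example~\ref{ex:sphere}.
\end{proof}

A minimal immersion $x:S^2\to S^n$ satisfies $\Delta x=-2x$ in the induced metric, so it is a harmonic map whose energy is its area. Corollary~\ref{cor:maps} and $W=\operatorname{Area}-4\pi$ thus give Theorem~\ref{thm:main} for minimal spheres.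

\section{The half loop: proof of Proposition~\ref{prop:framed}}\label{sec:half}

We must extract an integer from an integral over a surface. Our source of integers is a closed 3-form on a Lie group whose integrals over 3-spheres form a discrete set. The surface provides two dimensions; harmonicity provides the third, the parameter $t$ below.

\subsection{A circle of flat connections}
Let $V$ be as in Proposition~\ref{prop:framed}. List the frame of $V$, with the timelike vector first if $\nu=1$, and then the frame of $V^\perp$. This gives $F:S^2\to O(\mathbb E)$ and a fixed splitting $\mathbb E=\mathbb E_1\oplus\mathbb E_2$ with $F(p)\mathbb E_1=V_p$, $F(p)\mathbb E_2=V_p^\perp$. Split $\alpha=F^{-1}dF=\alpha_{\mathfrak k}+\alpha_{\mathfrak p}$ into its block-diagonal and off-diagonal parts. Since $\alpha$ is the matrix of the connection $d$ in the frame $F$, formula \eqref{eq:split} says that $\alpha_{\mathfrak k}$ is the matrix of $\nabla$, and that $\alpha_{\mathfrak p}$ has lower-left block $\beta$ and upper-right block $-\beta^*$. Write $\alpha_{\mathfrak p}=\alpha'+\alpha''$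 with $\alpha'=M\,dz$, $\alpha''=\bar M\,d\bar z$. Multiplying blocks,
\begin{equation}\label{eq:trace}
\operatorname{tr}(M\bar M)=-\operatorname{tr}(\beta_z^*\beta_{\bar z})-\operatorname{tr}(\beta_z\beta_{\bar z}^*)=-2\langle\beta_z,\beta_{\bar z}\rangle .
\end{equation}
For $t\in\mathbb R$ let
\[
\alpha_t=e^{-it}\alpha'+\alpha_{\mathfrak k}+e^{it}\alpha'' .
\]
This is a real $\mathfrak{so}(\mathbb E)$-valued 1-form, since conjugation interchanges the first and last terms.

\begin{lemma}\label{lem:flat}
$d\alpha_t+\alpha_t\wedge\alpha_t=0$ for all $t$.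
\end{lemma}

\begin{proof}
Expand in powers of $e^{it}$. The coefficients of $e^{\mp2it}$ are $\alpha'\wedge\alpha'=0$ and $\alpha''\wedge\alpha''=0$. With $\alpha_{\mathfrak k}=\kappa_z\,dz+\kappa_{\bar z}\,d\bar z$, the coefficient of $e^{-it}$ is
\[
d\alpha'+\alpha_{\mathfrak k}\wedge\alpha'+\alpha'\wedge\alpha_{\mathfrak k}=\bigl(M_{\bar z}+[\kappa_{\bar z},M]\bigr)\,d\bar z\wedge dz ,
\]
whose blocks represent $\nabla_{\bar z}\beta_z$ and minus its adjoint. It vanishes because $V$ is harmonic, and so does its conjugate, the coefficient of $e^{it}$. The constant term $d\alpha_{\mathfrak k}+\alpha_{\mathfrak k}\wedge\alpha_{\mathfrak k}+\alpha'\wedge\alpha''+\alpha''\wedge\alpha'$ is the block-diagonal part of $d\alpha+\alpha\wedge\alpha$, which vanishes because $\alpha=F^{-1}dF$.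
\end{proof}

Let $G$ be the identity component of $O(\mathbb E)$ and fix $p_0\in S^2$. Recall that on a simply connected manifold a 1-form $\alpha$ with values in the Lie algebra of $G$ and $d\alpha+\alpha\wedge\alpha=0$ equals $\Phi^{-1}d\Phi$ for a unique map $\Phi$ into $G$ with $\Phi(p_0)=I$; the map is found by solving linear ordinary differential equations along paths and depends smoothly on parameters. So there is a smooth map $\Phi:S^2\times\mathbb R\to G$, $\Phi(p,t)=\Phi_t(p)$, with $\Phi_t^{-1}d\Phi_t=\alpha_t$ and $\Phi_t(p_0)=I$. Let $Q\in O(\mathbb E)$ be $+I$ on $\mathbb E_1$ and $-I$ on $\mathbb E_2$. Then $\alpha_\pi=\alpha_{\mathfrak k}-\alpha_{\mathfrak p}=Q\alpha_0Q^{-1}$, and uniqueness gives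
\begin{equation}\label{eq:sym}
\Phi_\pi=Q\,\Phi_0\,Q^{-1}.
\end{equation}
The reflection in $V_p$ varies with $p$; the global frame is what turns it into the constant matrix $Q$.

\subsection{The Cartan 3-form and its periods}
Let $\theta=g^{-1}dg$ be the Maurer--Cartan form of $G$, so $d\theta=-\theta\wedge\theta$, and let $\omega=\operatorname{tr}(\theta\wedge\theta\wedge\theta)$. For matrix-valued forms of degrees $j,k$ one has $\operatorname{tr}(\lambda\wedge\rho)=(-1)^{jk}\operatorname{tr}(\rho\wedge\lambda)$. Hence $\operatorname{tr}\theta^4=-\operatorname{tr}\theta^4=0$, and $d\omega=-\operatorname{tr}\theta^4=0$. The form $\omega$ is invariant under conjugation by any $P\in O(\mathbb E)$, which replaces $\theta$ by $P\theta P^{-1}$.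

Identify $\mathbb R^4$ with the quaternions $\mathbb H$, with basis $1,\mathbf i,\mathbf j,\mathbf k$, and $S^3$ with the unit quaternions. For $a\in S^3$ define $L(a),R(a)\in SO(4)$ by $L(a)q=aq$, $R(a)q=q\bar a$, and let $C(q)=\bar q$, so that $R(a)=CL(a)C^{-1}$. On $S^3$ write $a^{-1}da=\mathbf i\theta_1+\mathbf j\theta_2+\mathbf k\theta_3$; the $\theta_j$ form an orthonormal coframe, and $\operatorname{vol}=\theta_1\wedge\theta_2\wedge\theta_3$ has total mass $2\pi^2$.

\begin{lemma}\label{lem:periods}
\begin{itemize}
\item[(i)] For maps $a_1,a_2$ from a manifold to $S^3$, $\bigl(L(a_1)R(a_2)\bigr)^*\omega=-24\,(a_1^*\operatorname{vol}+a_2^*\operatorname{vol})$.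
\item[(ii)] If $m\ge4$, then $\int_{S^3}\Lambda^*\omega\in48\pi^2\mathbb Z$ for every smooth $\Lambda:S^3\to G$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Put $(e_1,e_2,e_3)=(\mathbf i,\mathbf j,\mathbf k)$. Then $(a^{-1}da)^3=\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)\,e_{\sigma1}e_{\sigma2}e_{\sigma3}\operatorname{vol}=-6\operatorname{vol}$, since $\mathbf{ijk}=-1$ and distinct $e_j$ anticommute. The identity of $\mathbb R^4$ has trace $4$, so $L^*\omega=-24\operatorname{vol}$, and $R^*\omega=L^*\omega$ by invariance under conjugation by $C$. Left and right multiplications commute, so the pullback of $\theta$ by $L(a_1)R(a_2)$ is $\lambda+\rho$, where $\lambda$, $\rho$ are the pullbacks by $L(a_1)$, $R(a_2)$. By cyclicity the mixed terms of $\operatorname{tr}(\lambda+\rho)^3$ are $3\operatorname{tr}(\lambda^2\rho)+3\operatorname{tr}(\lambda\rho^2)$. The values of $\lambda$ and $\lambda^2=-d\lambda$ are left multiplications by imaginary quaternions, and those of $\rho$ and $\rho^2$ are right multiplications. A map $q\mapsto uqv$ with $u$ imaginary has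 trace $0$, because conjugating it by $L(w)$, with $w$ a unit imaginary quaternion orthogonal to $u$, reverses its sign. So the mixed terms vanish.

(ii) The group $G$ deformation retracts onto $SO(m)$: for $\nu=0$ it is $SO(m)$, and for $\nu=1$ this is the polar decomposition of $SO^+(1,m)$. The fibrations $SO(k)\to SO(k+1)\to S^k$ and $\pi_3(S^k)=0$ for $k\ge4$ show that $\pi_3(SO(4))\to\pi_3(SO(m))$ is onto. Hence $\Lambda$ is smoothly homotopic to a map into $SO(4)\subset G$, and the integral is unchanged because $\omega$ is closed. The map $(a_1,a_2)\mapsto L(a_1)R(a_2)$ is a double cover $S^3\times S^3\to SO(4)$, so a map from $S^3$ to $SO(4)$ lifts to a pair $(a_1,a_2)$. By (i) the integral is $-48\pi^2(\deg a_1+\deg a_2)$.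
\end{proof}

\subsection{The model case: the identity map of $S^2$}\label{sec:model}
Before the general argument we carry it out by hand in the smallest dimension allowed, $\mathbb E=\mathbb H$. Let $\varphi:S^2\to\operatorname{Im}\mathbb H$ be the inclusion of the unit sphere and $V=\mathbb R\varphi$. By Example~\ref{ex:sphere}, $V$ is harmonic ($\Delta\varphi=-2\varphi$) and $E(V)=\operatorname{Area}(S^2)=4\pi$. Here $V^\perp=\mathbb R1\oplus TS^2$, and $F=L(\varphi)$ is a global frame: it sends $1$ to $\varphi$ and $\mathbf i,\mathbf j,\mathbf k$ to an orthonormal basis of $V^\perp$. So $\mathbb E_1=\mathbb R$, $\mathbb E_2=\operatorname{Im}\mathbb H$ and $Q=C$.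

The complex structure of $S^2$ is $Jv=\varphi v$ for tangent vectors $v$, so $J\varphi_z=i\varphi_z$. With $e^{s\varphi}=\cos s+\varphi\sin s$, let $U_t=L(e^{t\varphi/2})R(e^{t\varphi/2})$. It fixes $1$ and $\varphi$, and since a tangent vector $v$ anticommutes with $\varphi$, it acts on $TS^2$ as the rotation $\cos t+J\sin t$. Consider the flat connection $U_t^{-1}\circ d\circ U_t$. The operator $J$ is $\nabla$-parallel on $TS^2$: in $d(\varphi v)=(d\varphi)v+\varphi\,dv$ the first term is a product of two tangent vectors and lies in $\mathbb R1\oplus\mathbb R\varphi$. So the diagonal part of the new connection is $\nabla$. Its lower-left block sends $\varphi$ to $U_t^{-1}d\varphi=e^{-it}\varphi_z\,dz+e^{it}\varphi_{\bar z}\,d\bar z$, and its upper-right block is minus the adjoint. Thus its matrix in the frame $F$ is $\alpha_t$; that is, $F_t^{-1}dF_t=\alpha_t$ for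
\[
F_t=U_tF=L\bigl(e^{(t+\pi)\varphi/2}\bigr)\,R\bigl(e^{t\varphi/2}\bigr),
\]
where we used $\varphi=e^{\pi\varphi/2}$. (The normalized solution is $\Phi_t=F_t(p_0)^{-1}F_t$.) Now $(p,s)\mapsto e^{s\varphi(p)}$, $0\le s\le\pi$, is the polar coordinate map of $S^3$. As $t$ runs through $[0,\pi]$, the left factor of $F_t$ sweeps out the hemisphere $\pi/2\le s\le\pi$ and the right factor sweeps out the hemisphere $0\le s\le\pi/2$, with the same orientation. By Lemma~\ref{lem:periods}(i), the integral of $\omega$ over the half loop has absolute value $24\cdot2\pi^2=48\pi^2=12\pi E(V)$.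

It is one full period, and the reason is visible. The ends of the half loop are $F_0=L(\varphi)$ and $F_\pi=-R(\varphi)=-QF_0Q^{-1}$. Join the constant map $I$ to $F_0$ by $\Psi_s=L(e^{s\pi\varphi/2})$, $0\le s\le1$, and join $F_\pi$ to the constant map $-I$ by the mirror image $-Q\Psi_{1-s}Q^{-1}=L(-1)R(e^{(1-s)\pi\varphi/2})$. The two caps contribute opposite integrals. The three pieces together define a map $L(a_1)R(a_2)$ on $S^3$ in which $a_1$ covers $S^3$ exactly once, while $a_2$ runs out to the equator and back and has degree $0$. The general proof has the same two steps: compute the integral over the half loop, then cap it by a null-homotopy and its mirror image.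

\subsection{The integral over the half loop}
In general $\Phi_t$ is not explicit, and $\Phi^*\omega$ involves the unknown function $\eta=\Phi_t^{-1}\partial_t\Phi_t$. An integration by parts on $S^2$ eliminates it.

\begin{lemma}\label{lem:slice}
On $S^2\times\mathbb R$ we have $\Phi^*\omega=\mu_t\wedge dt$, where $\mu_t$ is a 2-form on $S^2$ with $\int_{S^2}\mu_t=-12E(V)$ for every $t$.
\end{lemma}

\begin{proof}
Let $d$ be the differential along $S^2$. We have $\Phi^*\theta=\alpha_t+\eta\,dt$. A 3-form along $S^2$ vanishes, so by cyclicity $\Phi^*\omega=\mu_t\wedge dt$ with $\mu_t=3\operatorname{tr}(\alpha_t\wedge\alpha_t\,\eta)$. The $dt$-component of the Maurer--Cartan equation for $\Phi^*\theta$ reads $\partial_t\alpha_t=d\eta+\alpha_t\eta-\eta\alpha_t$. Using it, Lemma~\ref{lem:flat} and $\operatorname{tr}(\alpha_t\wedge\eta\alpha_t)=-\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)$, we get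
\begin{align*}
d\operatorname{tr}(\alpha_t\eta)&=\operatorname{tr}(d\alpha_t\,\eta)-\operatorname{tr}(\alpha_t\wedge d\eta)\\
&=-\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)-\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t)+\operatorname{tr}\bigl(\alpha_t\wedge(\alpha_t\eta-\eta\alpha_t)\bigr)\\
&=\operatorname{tr}(\alpha_t\wedge\alpha_t\eta)-\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t).
\end{align*}
By Stokes' theorem $\int_{S^2}\mu_t=3\int_{S^2}\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t)$. Now $\partial_t\alpha_t=-ie^{-it}\alpha'+ie^{it}\alpha''$ is off-diagonal, so its product with $\alpha_{\mathfrak k}$ has trace $0$, and by \eqref{eq:trace}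
\[
\operatorname{tr}(\alpha_t\wedge\partial_t\alpha_t)=i\operatorname{tr}(\alpha'\wedge\alpha'')-i\operatorname{tr}(\alpha''\wedge\alpha')=2i\operatorname{tr}(M\bar M)\,dz\wedge d\bar z=-8\langle\beta_z,\beta_{\bar z}\rangle\,dy_1\wedge dy_2 .
\]
Its integral is $-4E(V)$.
\end{proof}

\subsection{Closing up}
\begin{proof}[Proof of Proposition~\ref{prop:framed}]
Since $\pi_2$ of a Lie group vanishes, $\Phi_0:S^2\to G$ is null-homotopic. After smoothing and reparametrizing, there is a smooth $\Psi:S^2\times[0,1]\to G$ that is constant in both variables for $s$ near $0$ and satisfies $\Psi(\cdot,s)=\Phi_0$ for $s$ near $1$. Let $\chi:[0,\pi]\to[0,\pi]$ be smooth with $\chi=0$ near $0$ and $\chi=\pi$ near $\pi$. Define $\tilde\Lambda:S^2\times[-1,\pi+1]\to G$ by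
\[
\tilde\Lambda(p,s)=\begin{cases}\Psi(p,s+1),&-1\le s\le0,\\ \Phi(p,\chi(s)),&0\le s\le\pi,\\ Q\,\Psi(p,\pi+1-s)\,Q^{-1},&\pi\le s\le\pi+1.\end{cases}
\]
Near $s=0$ it equals $\Phi_0$ on both sides, and near $s=\pi$ it equals $\Phi_\pi=Q\Phi_0Q^{-1}$ on both sides by \eqref{eq:sym}; so it is smooth. Identify $S^2\times(-1,\pi+1)$ with $S^3$ minus two poles by polar coordinates. As $\tilde\Lambda$ is constant near each end, it defines a smooth map $\Lambda:S^3\to G$. The third piece is the first composed with the orientation-reversing map $s\mapsto\pi-s$ and with conjugation by $Q$, which preserves $\omega$; so these two pieces have opposite integrals. By Lemma~\ref{lem:slice} the middle piece contributes $\int_0^\pi(-12E(V))\,\chi'(s)\,ds=-12\pi E(V)$. Lemma~\ref{lem:periods}(ii) gives $12\pi E(V)\in48\pi^2\mathbb Z$, that is, $E(V)\in4\pi\mathbb Z$.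
\end{proof}

\begin{remark}
Harmonicity is used only in Lemma~\ref{lem:flat}. That the domain is $S^2$ is used to integrate $\alpha_t$, to apply Stokes' theorem and to cap the ends. The conditions $\nu\le1$ and $m\ge4$ enter only in Lemma~\ref{lem:periods}(ii). The same proof with the interval $[0,2\pi]$ and $I$ in place of $Q$, based on $\Phi_{2\pi}=\Phi_0$, gives $24\pi E(V)\in48\pi^2\mathbb Z$, that is, only $E(V)\in2\pi\mathbb Z$. The factor of two is entirely due to \eqref{eq:sym}.
\end{remark}

\section{The conformal Gauss map}\label{sec:gauss}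

We now attach to an immersion a subbundle whose energy density is the Willmore integrand. The computations are local, so let $\Sigma\subset S^2$ be open and $x:\Sigma\to S^n\subset\mathbb R^{n+1}$ a conformal immersion with induced metric $e^{2u}|dz|^2$; thus $\langle x_z,x_z\rangle=0$ and $\langle x_z,x_{\bar z}\rangle=\frac12e^{2u}$. Let $N$ be the normal bundle of $x$ in $S^n$ with its normal connection $\nabla$, let $A$ be the second fundamental form, $H=\frac12\operatorname{tr}A$, and $\Omega=A(\partial_z,\partial_z)$. Then
\begin{equation}\label{eq:structure}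
x_{zz}=2u_zx_z+\Omega,\qquad x_{z\bar z}=\tfrac12e^{2u}(H-x),\qquad \nabla_{\bar z}\Omega=\tfrac12e^{2u}\nabla_zH .
\end{equation}
The first two are the Gauss formula. The third, the Codazzi equation, follows by equating the $N$-parts of $(x_{zz})_{\bar z}$ and $(x_{z\bar z})_z$, which are $u_ze^{2u}H+\nabla_{\bar z}\Omega$ and $u_ze^{2u}H+\frac12e^{2u}\nabla_zH$. In the orthonormal frame $e^{-u}\partial/\partial y_j$ we have $A^\circ_{22}=-A^\circ_{11}$ and
\begin{equation}\label{eq:Omega}
\Omega=\tfrac14e^{2u}(A_{11}-A_{22}-2iA_{12})=\tfrac12e^{2u}(A^\circ_{11}-iA^\circ_{12}),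
\end{equation}
and the Gauss equation $K=1+\langle A_{11},A_{22}\rangle-|A_{12}|^2$ becomes
\begin{equation}\label{eq:gauss}
|H|^2-K+1=|A^\circ_{11}|^2+|A^\circ_{12}|^2=\tfrac12|A^\circ|^2=4e^{-4u}\langle\Omega,\bar\Omega\rangle .
\end{equation}

In $\mathbb R^{1,n+1}=\mathbb R\oplus\mathbb R^{n+1}$, with the first direction negative, put
\[
X=(1,x),\qquad Z=(0,H-x),\qquad T=dX(T\Sigma),\qquad V=\operatorname{span}\{X,Z\}\oplus T .
\]
Here $\langle X,X\rangle=0$, $\langle X,Z\rangle=-1$, $\langle Z,Z\rangle=|H|^2+1$ and $X,Z\perp T$. So $V$ has signature $(1,3)$ and $V^\perp$ is positive definite of rank $n-2$. Since $X_{z\bar z}=\frac12e^{2u}Z$,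
\begin{equation}\label{eq:Vspan}
V^{\mathbb C}=\operatorname{span}\{X,X_z,X_{\bar z},X_{z\bar z}\},
\end{equation}
and the right side is unchanged if $X$ is multiplied by a nowhere vanishing function. We call $V$ the \emph{conformal Gauss map} of $x$. The reason to choose this $V$ is that it absorbs every derivative of $X$ up to order two except the trace-free part $\Omega$; so $\Omega$ will be the part of $\beta$ that carries energy. Put
\[
\mathcal W=\Delta^\perp H+\sum_{i,j}A^\circ_{ij}\langle A^\circ_{ij},H\rangle ,
\]
where $\Delta^\perp=e^{-2u}(\nabla_1\nabla_1+\nabla_2\nabla_2)$ with $\nabla_j=\nabla_{\partial/\partial y_j}$ is the Laplacian of the normal connection.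

\begin{lemma}\label{lem:gaussmap}
The map $\psi:\mu\mapsto\psi_\mu=(0,\mu)+\langle\mu,H\rangle X$ is a parallel isometry $N\to V^\perp$. Identify $V^\perp$ with $N$ by $\psi$. Then:
\begin{itemize}
\item[(i)] $\beta_zX=0$, $\beta_zX_{\bar z}=0$, $\beta_zX_z=\Omega$, $\beta_zZ=\nabla_zH$;
\item[(ii)] $2\langle\beta_z,\beta_{\bar z}\rangle\,dy_1dy_2=(|H|^2-K+1)\,dA$;
\item[(iii)] $\nabla_{\bar z}\beta_z$ vanishes on $X,X_z,X_{\bar z}$, and $(\nabla_{\bar z}\beta_z)Z=\frac14e^{2u}\,\mathcal W$.
\end{itemize}
In particular $V$ is harmonic if and only if $\mathcal W=0$, and $E(V)=W(x)\ge0$ when $\Sigma=S^2$.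
\end{lemma}

\begin{proof}
The vector $\psi_\mu$ is orthogonal to $X$ and $T$, and $\langle\psi_\mu,Z\rangle=\langle\mu,H\rangle-\langle\mu,H\rangle=0$. As $X$ is null and orthogonal to $(0,\mu)$, $\psi$ is isometric, and it is onto since both ranks are $n-2$. Thus $(0,\mu)^\perp=\psi_\mu$, and the $V$-part of $(0,\mu)$ is a multiple of $X$. Since $\langle d\mu,x\rangle=-\langle\mu,dx\rangle=0$, we have $d\psi_\mu\equiv(0,\nabla\mu)$ modulo $T$ and $X$, so $(d\psi_\mu)^\perp=\psi_{\nabla\mu}$.

(i) The first two hold because $X_z,X_{z\bar z}\in V^{\mathbb C}$. The others follow from $X_{zz}\equiv(0,\Omega)$ and $Z_z\equiv(0,\nabla_zH)$ modulo $T^{\mathbb C}$.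

(ii) Put $\hat X=Z+\frac12(|H|^2+1)X$. It is null, orthogonal to $T$, and $\langle X,\hat X\rangle=-1$. The basis $X,\hat X,X_z,X_{\bar z}$ has dual basis $-\hat X,-X,2e^{-2u}X_{\bar z},2e^{-2u}X_z$. In the sum defining $\langle\beta_z,\beta_{\bar z}\rangle$ the first two terms vanish because $\beta X=0$, and the last because $\beta_zX_{\bar z}=0$. What remains is $2e^{-2u}\langle\Omega,\bar\Omega\rangle$. Now use \eqref{eq:gauss} and $dA=e^{2u}dy_1dy_2$.

(iii) We evaluate $\nabla_{\bar z}(\beta_zv)-\beta_z(\nabla_{\bar z}v)$ on the basis. For $v=X$ it is $-\beta_zX_{\bar z}=0$. For $v=X_{\bar z}$, the $V$-part of $X_{\bar z\bar z}=2u_{\bar z}X_{\bar z}+(0,\bar\Omega)$ is a combination of $X_{\bar z}$ and $X$, which $\beta_z$ kills. For $v=X_z$ we get $\nabla_{\bar z}\Omega-\frac12e^{2u}\nabla_zH=0$ by \eqref{eq:structure}. For $v=Z$, the products $\langle H_{\bar z},x_{\bar z}\rangle=-\langle H,\bar\Omega\rangle$ and $\langle H_{\bar z},x_z\rangle=-\frac12e^{2u}|H|^2$ give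
\[
Z_{\bar z}=(0,\nabla_{\bar z}H)-2e^{-2u}\langle H,\bar\Omega\rangle X_z-(|H|^2+1)X_{\bar z},
\]
and the $V$-part of the first term is a multiple of $X$. So
\[
(\nabla_{\bar z}\beta_z)Z=\nabla_{\bar z}\nabla_zH+2e^{-2u}\langle H,\bar\Omega\rangle\Omega .
\]
By Lemma~\ref{lem:real} this vector equals its real part. From $\nabla_{\bar z}\nabla_z=\frac14(\nabla_1+i\nabla_2)(\nabla_1-i\nabla_2)$ we get $\operatorname{Re}\nabla_{\bar z}\nabla_zH=\frac14e^{2u}\Delta^\perp H$. From \eqref{eq:Omega},
\[
\operatorname{Re}\bigl(\langle H,\bar\Omega\rangle\Omega\bigr)=\tfrac14e^{4u}\bigl(A^\circ_{11}\langle A^\circ_{11},H\rangle+A^\circ_{12}\langle A^\circ_{12},H\rangle\bigr)=\tfrac18e^{4u}\sum_{i,j}A^\circ_{ij}\langle A^\circ_{ij},H\rangle .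
\]
Adding the two terms gives $\frac14e^{2u}\mathcal W$.
\end{proof}

It remains to identify $\mathcal W$ with the gradient of $W$. On an open $\Sigma$ we call $x$ Willmore if it is critical for compactly supported variations.

\begin{lemma}\label{lem:variation}
$x$ is Willmore if and only if
\begin{equation}\label{eq:EL}
\Delta^\perp H+\sum_{i,j}A^\circ_{ij}\langle A^\circ_{ij},H\rangle=0 .
\end{equation}
Hence $x$ is Willmore if and only if $V$ is harmonic.
\end{lemma}

\begin{proof}
Tangential variations are reparametrizations to first order and do not change $W$, so it suffices to show $\delta W=\int\langle\mathcal W,\zeta\rangle\,dA$ for the variation $x_s=(x+s\zeta)/|x+s\zeta|$, where $\zeta$ is a compactly supported section of $N$ and $\delta=\partial_s|_{s=0}$; note $\delta x=\zeta$. Let $g$ be the induced metric and $\Delta=\Delta_g$, acting on $\mathbb R^{n+1}$-valued functions. For every immersion into $S^n$, $\Delta x=2(H-x)$ by \eqref{eq:structure}, so $|H|^2+1=\frac14|\Delta x|^2$. By the Gauss--Bonnet theorem (on a compact domain containing the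 support of $\zeta$ in its interior) $\int K\,dA$ does not vary. Hence
\[
\delta W=\int\tfrac12\langle\Delta x,(\delta\Delta)x\rangle\,dA+\int\tfrac12\langle\Delta x,\Delta\zeta\rangle\,dA+\int(|H|^2+1)\,\delta\,dA .
\]
We compute the three terms, with components taken in an orthonormal frame.

The metric varies by $\dot g_{ij}=\langle\zeta_i,x_j\rangle+\langle x_i,\zeta_j\rangle=-2\langle A_{ij},\zeta\rangle$, so $\operatorname{tr}\dot g=-4\langle H,\zeta\rangle$ and $\delta\,dA=-2\langle H,\zeta\rangle\,dA$. The third integrand is $-2(|H|^2+1)\langle H,\zeta\rangle$.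

From $\Delta f=g^{ij}(\partial_i\partial_jf-\Gamma^k_{ij}f_k)$ we get $(\delta\Delta)x=-\dot g^{ij}\operatorname{Hess}_{ij}x-g^{ij}(\delta\Gamma^k_{ij})x_k$, with $\operatorname{Hess}_{ij}x=A_{ij}-g_{ij}x$. As $\frac12\Delta x=H-x$ is orthogonal to $x_k$ and $\langle H-x,A_{ij}-g_{ij}x\rangle=\langle A_{ij},H\rangle+g_{ij}$, the first integrand is
\[
-\sum\dot g_{ij}\langle A_{ij},H\rangle-\operatorname{tr}\dot g=2\sum\langle A_{ij},H\rangle\langle A_{ij},\zeta\rangle+4\langle H,\zeta\rangle .
\]

Integrating by parts, the second term is $\int\langle\Delta H-\Delta x,\zeta\rangle\,dA$. The $N$-part of $\Delta x$ is $2H$. Since $H$ is orthogonal to $x$ and $x_j$, we have $\partial_iH=\nabla_iH-g^{jk}\langle A_{ij},H\rangle x_k$. Differentiating once more in normal coordinates at a point, the $N$-part of $\Delta H$ is $\Delta^\perp H-\sum A_{ij}\langle A_{ij},H\rangle$.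

In the sum, the multiples $4-2-2$ of $\langle H,\zeta\rangle$ cancel, leaving
\[
\delta W=\int\Bigl\langle\Delta^\perp H+\sum A_{ij}\langle A_{ij},H\rangle-2|H|^2H,\ \zeta\Bigr\rangle\,dA .
\]
Finally $A_{ij}=A^\circ_{ij}+\delta_{ij}H$ with $A^\circ$ trace-free gives $\sum A_{ij}\langle A_{ij},H\rangle=\sum A^\circ_{ij}\langle A^\circ_{ij},H\rangle+2|H|^2H$. The last assertion is Lemma~\ref{lem:gaussmap}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Composing $x$ with a totally geodesic inclusion $S^n\subset S^{n'}$ adds a parallel trivial summand to $N$ and leaves $g$, $A$ and $H$ unchanged. It therefore preserves $W$ and equation \eqref{eq:EL}, hence by Lemma~\ref{lem:variation} the Willmore property. Together with (b) this gives the realization of all values for $n\ge4$. It also allows us to assume $n\ge5$ in the first assertion, so that $N$ has rank $\ge3$.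

Let $x:S^2\to S^n$, $n\ge5$, be a Willmore immersion. By Lemmas~\ref{lem:gaussmap} and~\ref{lem:variation}, $V\subset S^2\times\mathbb R^{1,n+1}$ is harmonic and $E(V)=W(x)\ge0$. Here $\nu=1$ and $m=n+1\ge6$. It remains to find the frames, and this is where immersedness enters: it gives $T\cong dx(TS^2)\cong TS^2$, and $\mathbb R\oplus TS^2$ is the trivial bundle $S^2\times\mathbb R^3$.

\emph{A frame of $V$.} With $\hat X$ as in the proof of Lemma~\ref{lem:gaussmap}, put $e_0=(X+\hat X)/\sqrt2$ and $e_1=(X-\hat X)/\sqrt2$. These are global sections, orthogonal to each other and to $T$, with $\langle e_0,e_0\rangle=-1$ and $\langle e_1,e_1\rangle=1$. So $V=\mathbb Re_0\oplus(\mathbb Re_1\oplus T)$ orthogonally, and the positive definite bundle $\mathbb Re_1\oplus T\cong\mathbb R\oplus TS^2$ is trivial and has a global orthonormal frame.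

\emph{A frame of $V^\perp\cong N$.} We have $S^2\times\mathbb R^{n+1}=\mathbb Rx\oplus dx(TS^2)\oplus N\cong\mathbb R^3\oplus N$. By (B1), $w_2(N)=0$, and since $N$ has rank $n-2\ge3$, (B2) gives a global orthonormal frame.

Proposition~\ref{prop:framed} yields $W(x)=E(V)\in4\pi\mathbb Z$, and $W(x)\ge0$. \qed

\section{Branch points}\label{sec:branch}

At a branch point the plane bundle $T$ may still extend, but each order of vanishing of $dx$ raises its degree by one. The parity in Theorem~\ref{thm:parity} records this.

\begin{theorem}\label{thm:branched}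
\begin{itemize}
\item[(1)] Let $x:S^2\to S^n$ be a smooth map which is a conformal Willmore immersion off finitely many points. Suppose that near each such point, in a holomorphic coordinate $z$ centered there, $x_z=z^k\xi$ with $\xi$ smooth and nowhere zero and $k\ge1$ (the order), and suppose that the conformal Gauss map $V$ extends smoothly to $S^2$ with signature $(1,3)$. If $b$ is the sum of the orders, then $W(x)\in2\pi\mathbb Z$ and $W(x)/2\pi\equiv b\pmod2$.
\item[(2)] There is such a branched $x:S^2\to S^4$ with $b=1$ and $W(x)=6\pi$. So immersedness cannot be dropped in Theorem~\ref{thm:main}.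
\end{itemize}
\end{theorem}

\begin{proof}[Proof of (1)]
Off the branch points $V$ is harmonic and Lemma~\ref{lem:gaussmap}(ii) holds. By continuity the extended $V$ is harmonic on $S^2$, and $W(x)=E(V)$; its signature makes $V^\perp$ positive definite. By Theorem~\ref{thm:parity} it suffices to show $w_2(V)\equiv b$.

Near a branch point, continuity gives $\langle\xi,\xi\rangle=0$, $(0,\xi)\in V^{\mathbb C}$, $X\in V$ and $(0,\xi)\perp X$. As $\xi\ne0$ is isotropic, $\operatorname{Re}\xi$ and $\operatorname{Im}\xi$ are orthogonal and of equal nonzero length. So $T$ extends to a smooth positive definite rank-2 bundle $\tilde T\subset V$, spanned near a branch point by $(0,\operatorname{Re}\xi)$ and $(0,\operatorname{Im}\xi)$. The complement $\tilde T^\perp\cap V$ has rank 2 and the nowhere vanishing section $X$, so it is a sum of two line bundles, hence trivial. By (B1), $w_2(V)=w_2(\tilde T)$. Let $\mathcal E$ be the complex line bundle spanned by $x_z$ off the branch points and by $\xi$ near them; taking real parts identifies $\mathcal E$ with $\tilde T$ as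 real bundles. The bundle map $T^{1,0}S^2\to\mathcal E$, $\partial_z\mapsto x_z$, vanishes exactly at the branch points, where it sends $\partial_z$ to $z^k\xi$ and so has a zero of index $k$. Hence $\deg\mathcal E=2+b$, and $w_2(V)\equiv b$ by (B3).
\end{proof}

Part (2) comes from the family mentioned in the introduction. Let $\sigma^{-1}:\mathbb R^4\to S^4$, $\sigma^{-1}(w)=(2w,|w|^2-1)/(|w|^2+1)$, be inverse stereographic projection.

\begin{proposition}\label{prop:curves}
Let $f=(f_1,f_2)$ be a pair of meromorphic functions on $S^2=\mathbb{CP}^1$ with at most simple poles and $f_1$ nonconstant. Let $d$ be the number of points where $f_1$ or $f_2$ has a pole, let $b$ be the total order of the common zeros of $df_1,df_2$, and let $\gamma=df_2/df_1$. Then $x=\sigma^{-1}\circ f$ extends to a smooth map $S^2\to S^4$ satisfying the hypotheses of Theorem~\ref{thm:branched}(1), with branch points the common zeros of $df_1,df_2$ and total order $b$, and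
\[
W(x)=2\pi\deg\gamma=4\pi(d-1)-2\pi b .
\]
\end{proposition}

\begin{proof}
\emph{Poles.} Near a pole, $f=\zeta^{-1}a(\zeta)$ with $a$ holomorphic and $a(0)\ne0$. Then $w=f/|f|^2=\bar\zeta\,a(\zeta)/|a(\zeta)|^2$ is a smooth immersion at $\zeta=0$, and so is $x=(2w,1-|w|^2)/(1+|w|^2)$.

\emph{The bundle $V$.} In $\mathbb R^{1,5}=\mathbb R\oplus\mathbb R^4\oplus\mathbb R$ let $o=(\frac12,0,-\frac12)$ and $\iota=(1,0,1)$; these are null vectors orthogonal to $\mathbb R^4$ with $\langle o,\iota\rangle=-1$. Off the poles,
\[
X=(1,x)=\frac{2}{1+|f|^2}\,Y,\qquad Y=o+f+\tfrac12|f|^2\iota .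
\]
View $f$ as an $\mathbb R^4$-valued map. With the notation of Example~\ref{ex:taut}, holomorphicity gives $f_z=(f')^+$, $f_{zz}=(f'')^+$ and $f_{z\bar z}=0$, where $f',f''\in\mathbb C^2$ are the complex derivatives. Then
\[
Y_z=f_z+\langle f_z,f\rangle\iota,\qquad Y_{z\bar z}=\langle f_z,f_{\bar z}\rangle\iota=\tfrac12|f'|^2\iota,\qquad \langle Y_z,Y_z\rangle=0
\]
by \eqref{eq:pm}. As $Y$ is null, $\langle X_z,X_z\rangle$ is a multiple of $\langle Y_z,Y_z\rangle$, so $x$ is a conformal immersion where $f'\ne0$, and also at the poles by continuity. By the remark after \eqref{eq:Vspan}, $V^{\mathbb C}=\operatorname{span}\{\iota,Y,Y_z,Y_{\bar z}\}$ where $f$ is finite and $f'\ne0$.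

\emph{Harmonicity.} By Lemma~\ref{lem:gaussmap}(iii), $\nabla_{\bar z}\beta_z$ vanishes on $\operatorname{span}\{X,X_z,X_{\bar z}\}=\operatorname{span}\{Y,Y_z,Y_{\bar z}\}$. It vanishes on $\iota$ because $\iota$ is constant. So $\mathcal W=0$ off the poles and branch points, and at the poles by continuity. By Lemma~\ref{lem:variation}, $x$ is Willmore off the branch points.

\emph{Branch points.} If $f'$ vanishes to order $k$ at $z=0$, then $f_z=z^k\xi_0$ with $\xi_0=(z^{-k}f')^+$ holomorphic and nowhere zero near $0$, and $x_z=z^k\,d\sigma^{-1}(\xi_0)$. Moreover $V^{\mathbb C}$ is spanned by $\iota$, $Y$, $\xi_0+\langle\xi_0,f\rangle\iota$ and its conjugate. These extend smoothly across $0$; the last two are orthogonal to $\iota$ and $Y$ and span a positive definite real plane, while $\langle\iota,Y\rangle=-1$. So the signature is $(1,3)$.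

\emph{Energy.} The basis $\iota,Y,Y_z,Y_{\bar z}$ has dual basis $-Y,-\iota,2|f'|^{-2}Y_{\bar z},2|f'|^{-2}Y_z$, and $\beta_z$ kills $\iota,Y,Y_{\bar z}$. Let $c\in\mathbb C^2$ be the component of $f''$ orthogonal to the complex line $\mathbb Cf'$. Modulo $\iota$ and $Y_z$ we have $Y_{zz}\equiv c^++\langle c^+,f\rangle\iota$, and this vector is orthogonal to $\iota,Y,Y_z,Y_{\bar z}$; so it is $\beta_zY_z$. By \eqref{eq:pm},
\[
\langle\beta_z,\beta_{\bar z}\rangle=\frac{|c|^2}{|f'|^2}=\frac{|f_1'f_2''-f_2'f_1''|^2}{|f'|^4}=\frac{|\gamma'|^2}{(1+|\gamma|^2)^2},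
\]
since $f_1'f_2''-f_2'f_1''=(f_1')^2\gamma'$. By Lemma~\ref{lem:gaussmap}(ii), $W(x)$ is the integral of the pullback by $\gamma$ of the area form $2(1+|z|^2)^{-2}dy_1dy_2$ of total mass $2\pi$, so $W(x)=2\pi\deg\gamma$.

\emph{Degree.} At each point $p$, $\operatorname{ord}_pdf_1$ equals $\min(\operatorname{ord}_pdf_1,\operatorname{ord}_pdf_2)$ plus the pole order of $\gamma$ at $p$. The minimum is $-2$ at a pole of $f$, the order $k$ at a branch point, and $0$ elsewhere. A meromorphic 1-form on $\mathbb{CP}^1$ has degree $-2$, so summing over $p$ gives $-2=b-2d+\deg\gamma$.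
\end{proof}

For instance, $f=(z,1/z)$ has $d=2$ and $f'=(1,-z^{-2})\ne0$; it gives an immersed Willmore 2-sphere in $S^4$ of energy $4\pi$.

\begin{proof}[Proof of Theorem~\ref{thm:branched}(2)]
Take
\[
f=\Bigl(\frac1{z^3-1},\ \frac{z^2}{z^3-1}\Bigr),\qquad f'=-\frac{1}{(z^3-1)^2}\,\bigl(3z^2,\ z(z^3+2)\bigr).
\]
There are three poles, all simple, at the cube roots of unity. At finite points other than the poles $f'$ vanishes only at $z=0$, to first order. At $z=\infty$, with $\zeta=1/z$, we have $f_2=\zeta/(1-\zeta^3)$, so $df_2\ne0$. Thus $d=3$ and $b=1$, and Proposition~\ref{prop:curves} gives $W(x)=6\pi$, in agreement with $\gamma=(z^3+2)/(3z)$ having degree $3$.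
\end{proof}

\begin{thebibliography}{9}
\bibitem{MWW} Xiang Ma, Changping Wang, Peng Wang, \emph{Classification of Willmore 2-spheres in the 5-dimensional sphere}, arXiv:1409.2427 (2014).
\end{thebibliography}
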